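\title{Schur's exponent conjecture for odd $p$-groups of class at most eight}

\begin{abstract}
We prove that $\exp(H_2(G,\mathbb Z))$ divides $\exp(G)$ for every finite $p$-group $G$ of nilpotency class at most $8$, where $p$ is an odd prime. More precisely, class at most $2p-2$ suffices for $p\ge5$ and class at most $8$ suffices for $p=3$, and in these ranges $\exp(G)$ annihilates the derived subgroup of every central extension of $G$. By examples of Vaughan-Lee of class $9$, these bounds on the class cannot be raised for $p=3$ or $p=5$. We also bound $\exp(H_2(G,\mathbb Z))$ for every prime and every class. The proof takes logarithms in a free nilpotent group and compares two $p$-adic modules spanned by them.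
\end{abstract}

\section{Introduction}\label{sec:intro}

The exponent $\exp(G)$ of a finite group $G$ is the least positive integer $e$ with $g^e=1$ for all $g\in G$, and the Schur multiplier of $G$ is the homology group $H_2(G,\mathbb Z)$. Schur's exponent conjecture is the statement that
\begin{equation}\label{eq:schur}
\exp(H_2(G,\mathbb Z))\ \text{ divides }\ \exp(G)
\end{equation}
for every finite group $G$. It is false in general. There are counterexamples among $2$-groups, and Vaughan-Lee gave counterexamples for odd primes: a $4$-generator group of exponent $5$ with $\exp(H_2(G,\mathbb Z))=25$, and a $4$-generator $3$-group of exponent $9$ with $\exp(H_2(G,\mathbb Z))=27$. Both have nilpotency class $9$, and for odd $p$ no counterexample of smaller class was known. Thomas \cite{Thomas} asks whether, for $p$ an odd prime, \eqref{eq:schur} holds for every finite $p$-group of class at most $8$. We show that it does.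

\subsection*{Conventions}
Groups and rings occur together below, so we keep their commutators apart. In a group, $g^h=h^{-1}gh$ and $(g,h)=g^{-1}h^{-1}gh=g^{-1}g^h$; for subgroups, $[R,\Phi]$ is generated by all $(r,f)$ with $r\in R$, $f\in\Phi$, and $K'=[K,K]$. In a ring, $[a,b]=ab-ba$. Repeated commutators are left-normed: $(a,b,c)=((a,b),c)$ and $[a,b,c]=[[a,b],c]$. The $p$-adic valuation is $v_p$.

\subsection*{The first cases}
Write $G=\Phi/R$ with $\Phi$ free of finite rank. Hopf's formula says that
\begin{equation}\label{eq:hopf}
H_2(G,\mathbb Z)\cong (R\cap\Phi')/[R,\Phi].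
\end{equation}
The group $K=\Phi/[R,\Phi]$ has the central subgroup $A=R/[R,\Phi]$ with $K/A\cong G$, and the right side of \eqref{eq:hopf} is a subgroup of $K'$. So \eqref{eq:schur} concerns the orders of products of commutators in a central extension of $G$.

Let $K$ be any group with a central subgroup $A$ and $K/A\cong G$, and let $q=p^k=\exp(G)$. All $q$-th powers in $K$ lie in $A$, so $(x^q,y)=1$ for all $x,y\in K$. The identity $(ab,y)=(a,y)^b(b,y)$ shows that $(x^q,y)$ is the product of the conjugates $(x,y)^{x^i}$, $0\le i<q$. Suppose that $K'$ is abelian, write it additively, and let $D$ be the operator $a\mapsto a^x-a=(a,x)$ on it. Since $\sum_{i<q}(1+D)^i=\sum_{m=1}^q\binom qmD^{m-1}$, we obtain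
\begin{equation}\label{eq:binom}
1=(x^q,y)=(x,y)^{q}\,(x,y,x)^{\binom q2}\,(x,y,x,x)^{\binom q3}\cdots .
\end{equation}
If $G$ is abelian, only the first factor survives, and $K'$ is an abelian group generated by elements of order dividing $q$. The unitriangular $3\times3$ matrices over $\mathbb Z/q$, a central extension of $(\mathbb Z/q)^2$ with $K'\cong\mathbb Z/q$, show that nothing smaller than $q$ will do. If $G$ has class $2$, then $K$ has class at most $3$ and $K'$ is again abelian. For $a\in K'$ the commutator $(a,x)$ is central, so $(a,x)^q=(a,x^q)=1$. For odd $q$ we have $q\mid\binom q2$, the second factor in \eqref{eq:binom} is trivial, and again $(x,y)^q=1$. For $p=2$ the exponent $\binom q2$ is short of a factor $2$.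

For odd $p$ the same loss occurs later. The exponents $\binom qm=\frac qm\binom{q-1}{m-1}$ are divisible by $q$ for $m<p$, but $v_p\binom qp=k-1$, and $\binom qp$ is attached to a commutator of weight $p+1$, which can be nontrivial once $G$ has class $p$. One would therefore guess that \eqref{eq:schur} may begin to fail at class $p$, that is, at class $3$ for $p=3$ and class $5$ for $p=5$. The guess is too pessimistic, because \eqref{eq:binom} uses one relation only: the relations $(g^q,x)=1$ for $g=y,\ xy,\ x^2y,\dots$ together recover the missing factor $p$ (Example~\ref{ex:p3} and Lemma~\ref{lem:B}).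

\subsection*{Results}

\begin{theorem}\label{thm:main}
Let $G$ be a finite $p$-group of class $c$, where either $p\ge5$ and $c\le 2p-2$, or $p=3$ and $c\le8$. Then $\exp(H_2(G,\mathbb Z))$ divides $\exp(G)$. More strongly, if $K$ is any group with a central subgroup $A$ and $K/A\cong G$, then $x^{\exp(G)}=1$ for all $x\in K'$.
\end{theorem}

Since $2p-2\ge8$ for $p\ge5$, every finite $p$-group of class at most $8$ with $p$ odd satisfies \eqref{eq:schur}. The examples of Vaughan-Lee show that the bound on the class is sharp for $p=5$ and for $p=3$. We claim no sharpness for $p\ge7$.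

\begin{theorem}\label{thm:all}
Let $p$ be any prime and let $G$ be a finite $p$-group of exponent $p^k$ and class $c\ge1$. Put $s=\lfloor\log_pc\rfloor$, $\lambda=\lfloor\log_p\frac{c+1}2\rfloor$, and $\kappa=s+1$ if $p$ is odd, $\kappa=s+2$ if $p=2$. Then $\exp(H_2(G,\mathbb Z))$ divides $p^{\max(k,\kappa)+\lambda}$.
\end{theorem}

Thus when the exponent is large compared with the class, in the sense that $k\ge\kappa$, \eqref{eq:schur} can fail at most by the factor $p^\lambda\le (c+1)/2$.

\subsection*{Method}
We pass to a finite $p$-group $H$ whose $q$-th powers are central (Section~\ref{sec:red}) and write it as a quotient of a free nilpotent group $F$ inside a truncated free associative algebra (Section~\ref{sec:free}). To first order, the logarithm of $(x^q,y)$ is $q(X^y-X)$, where $X=\log x$. If $M_1$ is the $\mathbb Z_p$-span of the elements $X^y-X$, then $qM_1$ is a linear model of the relations $(x^q,y)=1$, and a successive approximation shows that $w^q$ dies in $H$ when $\log w\in M_1$, provided that brackets of logarithms are under control (Section~\ref{sec:lin}).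 Both conditions are statements about denominators. We verify them with the help of a linear map that extends the logarithm (Sections~\ref{sec:eps} and~\ref{sec:brackets}); the prime $3$ needs one more argument (Section~\ref{sec:three}).

\section{Groups with central $q$-th powers}\label{sec:red}

The only properties of a central extension used above were its class and the fact that $q$-th powers are central. Both theorems follow from a statement about finite groups with these properties.

\begin{theorem}\label{thm:H}
Let $H$ be a finite $p$-group of class at most $n$, where $n\ge2$, and let $q=p^k$, $k\ge1$, be such that $x^q\in Z(H)$ for all $x\in H$.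
\begin{enumerate}
\item[(a)] If $p$ is odd and $n\le2p-1$, then $w^q=1$ for all $w\in H'$.
\item[(b)] If $p=3$ and $n\le9$, then $w^q=1$ for all $w\in H'$.
\item[(c)] Let $s=\lfloor\log_p(n-1)\rfloor$ and $\lambda=\lfloor\log_p(n/2)\rfloor$. If $k\ge s+1$ ($p$ odd) or $k\ge s+2$ ($p=2$), then $w^{p^\lambda q}=1$ for all $w\in H'$.
\end{enumerate}
\end{theorem}

\begin{proof}[Proof of Theorems~\ref{thm:main} and~\ref{thm:all} from Theorem~\ref{thm:H}]
We may assume $G\ne1$. By \eqref{eq:hopf} it suffices to bound the orders of the elements of $K'$ when $A\le Z(K)$ and $K/A\cong G$. The group $K$ may be infinite, and we replace it by a finite $p$-group with the same derived subgroup.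

Let $K_0\le K$ be generated by one lift of each element of $G$. Then $K=K_0A$, and $K'=K_0'$ because $A$ is central. The subgroup $A_0=K_0\cap A$ is central in $K_0$ with $K_0/A_0\cong G$; having finite index in a finitely generated group, it is a finitely generated abelian group. The index $m_0=|K_0:Z(K_0)|$ divides $|G|$, so it is a power of $p$. We use two standard facts about a group whose center has finite index $m_0$: its derived subgroup is finite (Schur), and the transfer to the center is the map $x\mapsto x^{m_0}$, which is therefore a homomorphism to an abelian group and kills the derived subgroup. Hence $K_0'$ is a finite $p$-group.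

Choose $m$ so that $p^m$ kills the $p$-torsion of $A_0$. Then $A_0^{p^m}$ has no element of order $p$, so $K_0'\cap A_0^{p^m}=1$, and $K_0'$ maps isomorphically onto the derived subgroup of $H=K_0/A_0^{p^m}$. The group $H$ is an extension of the finite central $p$-subgroup $A_0/A_0^{p^m}$ by $G$. So $H$ is a finite $p$-group of class at most $n=c+1\ge2$, and $x^q\in Z(H)$ for all $x\in H$ whenever $\exp(G)\mid q$. Parts (a) and (b) with $q=\exp(G)$ give Theorem~\ref{thm:main}, and part (c) with $q=p^{\max(k,\kappa)}$ gives Theorem~\ref{thm:all}.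
\end{proof}

From now on $H$, $n$ and $q=p^k$ are as in Theorem~\ref{thm:H}, the group $H$ is generated by $h_1,\dots,h_d$, and $a=\lfloor\log_pn\rfloor$, so that $p^a/m\in\mathbb Z_p$ for $1\le m\le n$.

\section{The free nilpotent group in a truncated algebra}\label{sec:free}

There are no logarithms in $H$, so we work in a free nilpotent group that covers $H$ and lies in an algebra over $\mathbb Q_p$. Let $\mathbb Z_p\langle t\rangle$ be the free associative ring over $\mathbb Z_p$ on $t_1,\dots,t_d$, graded by the length of words, and let $U$ be its quotient by the span of all words of length greater than $n$. Let $U_{\ge v}$ be the span of the words of length at least $v$, and put $V=U\otimes\mathbb Q_p$, $V_{\ge v}=U_{\ge v}\otimes\mathbb Q_p$. Then $V_{\ge v}V_{\ge v'}\subset V_{\ge v+v'}$ and $V_{\ge n+1}=0$. For each $i\ge0$ the set $1+p^iU_{\ge1}$ is a group under multiplication, as $(1+u)^{-1}=\sum_{m\le n}(-u)^m$. Let $F\le1+U_{\ge1}$ be the group generated by $x_i=1+t_i$. By a theorem of Magnus, $F$ is free nilpotent of class $n$ on $x_1,\dots,x_d$, so there is a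 surjective homomorphism
\[
\pi\colon F\to H,\qquad x_i\mapsto h_i .
\]
Group commutators and ring brackets are related by
\begin{equation}\label{eq:comm}
(g,h)-1=g^{-1}h^{-1}(gh-hg)=g^{-1}h^{-1}[g-1,h-1].
\end{equation}

\subsection*{Basic commutators and purity}
Basic commutators are formal brackets in $d$ letters, defined by induction on the weight. Those of weight $1$ are the letters. Once those of weight less than $v$ are defined and totally ordered, with smaller weights first, those of weight $v$ are the brackets $[b,b']$ of basic commutators of total weight $v$ such that $b>b'$, and $b'\ge b_2$ if $b=[b_1,b_2]$. Each can be evaluated as a group commutator in the $x_i$ or as a Lie bracket in the $t_i$. We use two standard facts.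
\begin{itemize}
\item (M.~Hall) If $c_1,\dots,c_r\in F$ are the basic group commutators of weight at most $n$, ordered by weight, then every $g\in F$ has the form $c_1^{e_1}\cdots c_r^{e_r}$ with $e_i\in\mathbb Z$.
\item Over each of $\mathbb Z_p$, $\mathbb Q_p$, $\mathbb F_p$, the free Lie algebra has the basic Lie commutators as a basis, and it embeds in the free associative algebra as the Lie subalgebra generated by the letters.
\end{itemize}
Let $\Lambda\subset\mathbb Z_p\langle t\rangle$ be the Lie $\mathbb Z_p$-algebra generated by the $t_i$, with degree-$v$ part $\Lambda_v$; for $v\le n$ we regard $\Lambda_v$ as a submodule of $U$.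

\begin{lemma}[Purity]\label{lem:pure}
A $\mathbb Q_p$-linear combination of basic Lie commutators that lies in $\mathbb Z_p\langle t\rangle$ has all its coefficients in $\mathbb Z_p$. Thus $\mathbb Q_p\Lambda\cap\mathbb Z_p\langle t\rangle=\Lambda$.
\end{lemma}

\begin{proof}
Otherwise, multiplying by a positive power of $p$ gives a combination with coefficients in $\mathbb Z_p$, not all divisible by $p$, that lies in $p\mathbb Z_p\langle t\rangle$. Its reduction is a nontrivial linear relation among basic Lie commutators in $\mathbb F_p\langle t\rangle$, contrary to the second fact.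
\end{proof}

Our approximation argument will not show that $w^q$ equals a product of relations, only that it does so up to an element of $F$ that is $p$-adically close to $1$. The next lemma says that this is enough.

\begin{lemma}\label{lem:cong}
There is $j_0$ such that $\pi(g)=1$ for all $g\in F\cap(1+p^{j_0}U)$.
\end{lemma}

\begin{proof}
Let $\hat c_i\in\Lambda$ be the basic Lie commutator of the same shape as $c_i$. By \eqref{eq:comm} and induction on the weight, $c_i\in1+\hat c_i+U_{\ge\mathrm{wt}(c_i)+1}$, and hence $c_i^{\,e}\in1+e\hat c_i+U_{\ge\mathrm{wt}(c_i)+1}$ for $e\in\mathbb Z$. If $p^l\mid e$ with $l\ge a$, then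
\begin{equation}\label{eq:power}
c_i^{\,e}=1+\sum_{m=1}^n\frac em\binom{e-1}{m-1}(c_i-1)^m\in1+p^{l-a}U_{\ge1}.
\end{equation}

Let $g=\prod c_i^{e_i}\in1+p^jU$ with $j\ge na$. Let $P_v$ be the product of the factors of weight $v$, and $g_v=P_vP_{v+1}\cdots P_n$. We show by induction on $v$ that $g_v\in1+p^{j-(v-1)a}U_{\ge1}$; for $v=1$ this is the hypothesis. The degree-$v$ component of $g_v-1$ is $\sum_{\mathrm{wt}(c_i)=v}e_i\hat c_i$. If the claim holds for $v$, Lemma~\ref{lem:pure} gives $p^{j-(v-1)a}\mid e_i$ for all $c_i$ of weight $v$. Then $P_v\in1+p^{j-va}U_{\ge1}$ by \eqref{eq:power}, and $g_{v+1}=P_v^{-1}g_v$ lies in the same group. So $p^{j-(n-1)a}$ divides every $e_i$, and $\pi(g)=1$ as soon as $\exp(H)$ divides this power.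
\end{proof}

\section{Linearizing the relations}\label{sec:lin}

\subsection*{Logarithms}
The finite sums $\log(1+u)=\sum_{m=1}^n(-1)^{m-1}u^m/m$ and $e^u=\sum_{m=0}^nu^m/m!$ define mutually inverse bijections between $1+V_{\ge1}$ and $V_{\ge1}$, with $\log g^m=m\log g$ and $\log(g^h)=(\log g)^h$. For $x,y\in F$ we write $X=\log x$, $Y=\log y$. The Baker--Campbell--Hausdorff theorem (BCH) states that, in noncommuting variables $u,v$,
\[
\log(e^ue^v)=u+v+\sum_{r\ge2}\beta_r(u,v),
\]
where $\beta_r$ is a homogeneous Lie polynomial of degree $r$ over $\mathbb Q$; the first two are $\beta_2=\frac12[u,v]$ and $\beta_3=\frac1{12}\big([u,[u,v]]+[v,[v,u]]\big)$. Put $T_i=\log x_i$, and let $L\subset V_{\ge1}$ be the Lie $\mathbb Q_p$-algebra generated by the $T_i$. By BCH, $\log g\in L$ for all $g\in F$.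

For $x\in F$ let $\Delta_x$ be the operator $z\mapsto z^x-z$ on $V$, and let $\xi$ be the operator $z\mapsto[z,X]$. Left and right multiplication by $X$ commute and $\xi$ is their difference, so
\begin{equation}\label{eq:conj}
z^x=e^{-X}ze^X=e^{\xi}z,\qquad\text{that is,}\qquad 1+\Delta_x=e^\xi .
\end{equation}
Both $\xi$ and $\Delta_x$ map $V_{\ge v}$ into $V_{\ge v+1}$, so they are nilpotent, and both preserve $L$.

\subsection*{The modules $M$ and $M_1$}
Let $N$ be the subgroup of $F$ generated by all $(x^q,y)$ with $x,y\in F$. Since $q$-th powers are central in $H$, we have $\pi(N)=1$; this is the only use of that hypothesis. As $(x^q,y)=e^{-qX}e^{qX^y}$, BCH gives $\log(x^q,y)=q(X^y-X)+\cdots$, where the omitted terms are brackets of logarithms and carry higher powers of $q$. This leads to the $\mathbb Z_p$-modules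
\[
M=\operatorname{span}\{X: x\in F\},\qquad M_1=\operatorname{span}\{X^y-X: x,y\in F\}.
\]
Since $X^y=\log x^y$ and $\log x\in p^{-a}U$, for all $y\in F$ we have
\begin{equation}\label{eq:MM}
\Delta_yM\subset M_1\subset M\subset L\cap p^{-a}U .
\end{equation}
For $n=2$, \eqref{eq:comm} gives $\log(x,y)=[x-1,y-1]=X^y-X$, so $M_1$ is spanned by the logarithms of commutators; this is the bilinearity used in the abelian case of the introduction. For larger $n$ the omitted terms must be shown to be small relative to $qM_1$. Two things work against this: the denominators of $\beta_r$, and the fact that a bracket of elements of $M$ is not known to lie in $M_1$. The first is settled by a general estimate.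

\begin{lemma}\label{lem:bch}
The polynomial $p^{\lfloor(r-1)/(p-1)\rfloor}\beta_r(u,v)$ is a $\mathbb Z_p$-linear combination of $r$-fold Lie brackets in $u,v$.
\end{lemma}

\begin{proof}
Let $\rho^{p-1}=p$ and $O=\mathbb Z_p[\rho]$, and extend $v_p$ to $O$, so that $v_p(\rho)=\frac1{p-1}$. By Legendre's formula, $v_p(m!)$ is $m$ minus the sum of the base-$p$ digits of $m$, divided by $p-1$; so $v_p(m)\le v_p(m!)\le\frac{m-1}{p-1}$ for $m\ge1$. Hence $\rho^m/m!$ and $\rho^m/m$ lie in $\rho O$. It follows that $e^{\rho u}e^{\rho v}=1+\rho f$ with $f\in O\langle\langle u,v\rangle\rangle$ without constant term, and that $\log(1+\rho f)=\sum_m(-1)^{m-1}(\rho^m/m)f^m$ has coefficients in $\rho O$. Its degree-$r$ part is $\rho^r\beta_r$. So each coefficient $b$ of $\beta_r$, as an associative polynomial, satisfies $v_p(b)\ge-\frac{r-1}{p-1}$, and $v_p(b)\ge-\lfloor\frac{r-1}{p-1}\rfloor$ because $b$ is rational. Now apply Lemma~\ref{lem:pure} for two letters.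
\end{proof}

The second obstacle we measure by an integer $s$. Write $[M,M]$ for the span of all brackets of two elements of $M$.

\medskip
\noindent\textbf{Hypothesis (S).} \emph{The integer $s\ge0$ satisfies $p^s[M,M]\subset M_1$, and $k\ge s+1$ if $p$ is odd, $k\ge s+2$ if $p=2$.}
\medskip

Under (S), multiplication of exponentials is addition of logarithms up to an error one power of $p$ smaller.

\begin{lemma}\label{lem:add}
Assume \textup{(S)}. If $j\ge0$ and $u,v\in p^jqM$, then $\log(e^ue^v)\in u+v+p^{j+1}qM_1$.
\end{lemma}

\begin{proof}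
Let $B$ be an $r$-fold bracket of elements of $M$, with $r\ge2$. Then $p^{s(r-1)}B\in M_1$. Indeed, $B=[B_1,B_2]$ with $B_i$ an $r_i$-fold bracket and $r_1+r_2=r$; by induction $p^{s(r_i-1)}B_i\in M$, and one more factor $p^s$ puts the bracket in $M_1$. Write $u=p^{j+k}u'$, $v=p^{j+k}v'$ with $u',v'\in M$. By Lemma~\ref{lem:bch}, $\beta_r(u,v)=p^{(j+k)r}\beta_r(u',v')$ lies in $p^{j+k}p^EM_1$, where
\[
E=(j+k-s)(r-1)-\Big\lfloor\frac{r-1}{p-1}\Big\rfloor .
\]
If $p$ is odd, $E\ge(r-1)-\lfloor\frac{r-1}2\rfloor\ge1$. If $p=2$, $E\ge2(r-1)-(r-1)\ge1$.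
\end{proof}

This is where the prime $2$ costs more: with $p=2$ and $k=s+1$, the denominator of $\beta_2=\frac12[u,v]$ gives $E=0$ for $j=0$.

\begin{proposition}\label{prop:crit}
Assume \textup{(S)}. If $w\in F$ and $p^\lambda\log w\in M_1$ for some $\lambda\ge0$, then $\pi(w)^{p^\lambda q}=1$.
\end{proposition}

\begin{proof}
Lemma~\ref{lem:add} with $j=0$, $u=-qX$, $v=qX^y$ gives
\begin{equation}\label{eq:logrel}
\log(x^q,y)\in q(X^y-X)+pqM_1\qquad(x,y\in F).
\end{equation}
We claim that for $j\ge0$ and $z\in p^jqM_1$ there is $g\in N$ with $\log(e^zg^{-1})\in p^{j+1}qM_1$. Write $z=p^jq\sum_i\nu_i(X_i^{y_i}-X_i)$ with $\nu_i\in\mathbb Z_p$, where $X_i=\log f_i$ and $f_i,y_i\in F$. Choose integers $n_i\equiv\nu_i\pmod p$ and put $g=\prod_i(f_i^q,y_i)^{p^jn_i}\in N$. By \eqref{eq:logrel}, the $i$-th factor has logarithm in $p^jqM_1$, congruent to $p^jq\nu_i(X_i^{y_i}-X_i)$ modulo $p^{j+1}qM_1$. Multiplying the factors one at a time and applying Lemma~\ref{lem:add} at each step, we get $\log g\equiv z$ modulo $p^{j+1}qM_1$. The same lemma gives $\log(e^zg^{-1})\in z-\log g+p^{j+1}qM_1=p^{j+1}qM_1$,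 which is the claim.

Put $z_0=p^\lambda q\log w\in qM_1$, so that $e^{z_0}=w^{p^\lambda q}$. Applying the claim $J$ times gives $w^{p^\lambda q}=e^{z_J}g_J$ with $g_J\in N$ and $z_J\in p^JqM_1$; in particular $e^{z_J}\in F$. By \eqref{eq:MM}, $z_J\in p^{J-a}U$, so for $J\ge a$ every term $z_J^m/m!$ with $1\le m\le n$ lies in $p^{J-a-v_p(n!)}U$. For $J$ large, Lemma~\ref{lem:cong} gives $\pi(e^{z_J})=1$, and therefore $\pi(w)^{p^\lambda q}=\pi(g_J)=1$.
\end{proof}

Every element of $H'$ is $\pi(w)$ with $w\in F'$. So Theorem~\ref{thm:H} is reduced to two questions about $F$ alone: for which $\lambda$ is $p^\lambda\log F'\subset M_1$, and for which $s$ is $p^s[M,M]\subset M_1$?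

\section{The logarithm as a linear map}\label{sec:eps}

It is hard to decide membership in $M_1$ from the definition, because $\log$ is not linear. But $\log\colon F\to L$ is the restriction of a linear map on $V$, and this map carries two explicit modules onto $M$ and $M_1$.

Recall the Poincar\'e--Birkhoff--Witt theorem in characteristic $0$: the universal enveloping algebra of a Lie algebra $\mathfrak g$ is the direct sum of the subspaces $S^m$, $m\ge0$, where $S^m$ is spanned by the symmetrized products $\sum_\sigma z_{\sigma(1)}\cdots z_{\sigma(m)}$ with $z_i\in\mathfrak g$, or equivalently, by polarization, by the powers $z^m$ with $z\in\mathfrak g$. The enveloping algebra of a free Lie algebra is the free associative algebra on the same letters. Since $T_i\equiv t_i$ modulo $V_{\ge2}$, the substitution $t_i\mapsto T_i$ is an automorphism of $V$ that preserves each $V_{\ge v}$ and induces the identity on $V_{\ge v}/V_{\ge v+1}$. So $V$ is also the truncated free associative algebra on the $T_i$, and $V_{\ge v}$ is spanned by the words of length at least $v$ in the $T_i$.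 In the free algebra on the $T_i$ each $S^m$ is a graded subspace, being spanned by symmetrized products of homogeneous Lie elements, so the decomposition passes to the truncation:
\[
V=\bigoplus_{m\ge0}S^m,\qquad S^m=\operatorname{span}_{\mathbb Q_p}\{z^m:z\in L\},\qquad S^1=L .
\]
Let $\varepsilon\colon V\to L$ be the projection onto $S^1$.

\begin{lemma}\label{lem:eps}
\begin{enumerate}
\item[(i)] $\varepsilon(z)=z$ and $\varepsilon(e^z)=z$ for $z\in L$; in particular $\varepsilon(x)=\log x$ for $x\in F$.
\item[(ii)] $\varepsilon(V_{\ge v})\subset V_{\ge v}$.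
\item[(iii)] $\varepsilon([z,u])=[z,\varepsilon(u)]$ for $z\in L$, $u\in V$, and $\varepsilon$ commutes with $\Delta_x$ for $x\in F$.
\item[(iv)] $M=\varepsilon(U)$ and $M_1=\varepsilon([U,U])$, where $[U,U]$ is the span of all $uu'-u'u$ with $u,u'\in U$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) holds because $z^m/m!\in S^m$, and (ii) because $\varepsilon$ preserves the degree in the $T_i$.

(iii) For $b\in L$, the element $[z,b^m]=\sum_ib^i[z,b]b^{m-1-i}$ is the coefficient of $\theta$ in the polynomial $(b+\theta[z,b])^m$, whose values at all $\theta\in\mathbb Q_p$ lie in $S^m$. So $[z,S^m]\subset S^m$ for every $m$, which is the first statement. The second follows from \eqref{eq:conj}.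

(iv) The $\mathbb Z_p$-span of $F$ is a subring containing $1$ and all $t_i=x_i-1$, so it is $U$, and $\varepsilon(U)=M$ by (i). Consequently $[U,U]$ is spanned by the elements $gh-hg$ with $g,h\in F$. These are the same as the elements $x^y-x$ with $x,y\in F$, because $gh-hg=(hg)^h-hg$ and $x^y-x=[y^{-1}x,y]$. Finally $\varepsilon(x^y-x)=X^y-X$ by (i).
\end{proof}

The module $[U,U]$ has a transparent cokernel, and this gives a practical test for membership in $M_1$.

\begin{lemma}\label{lem:cyclic}
Let $u\in U$, $z\in[L,L]$ and $v\le n+1$ with $u-z\in V_{\ge v}$. Then there is $\tau\in[U,U]$ with $u-\tau\in U_{\ge v}$. In particular $U\cap[L,L]\subset M_1$.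
\end{lemma}

\begin{proof}
The module $[U,U]$ is spanned by the differences $\omega\omega'-\omega'\omega$ of words $\omega,\omega'$ in the $t_i$. So $U/([U,U]+U_{\ge v})$ is the free $\mathbb Z_p$-module on the classes of words of length less than $v$ under cyclic rotation, and it is torsion-free. Since $z\in[V,V]$, there is $e$ with $p^ez\in[U,U]$ and $p^e(u-z)\in U_{\ge v}$. Thus the image of $u$ in the quotient is torsion, hence $0$. For $v=n+1$ and $u=z$ this says $z\in[U,U]$, and then $z=\varepsilon(z)\in M_1$.
\end{proof}

We can now answer the first question. The point is that for $w\in F'$ the series for $\log w$ is only half as long as for a general element, which is why $2p$ rather than $p$ is the threshold.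

\begin{lemma}\label{lem:logw}
Let $w\in F'$. Then $\log w\in[L,L]$ and $w-1\in U_{\ge2}$. Moreover $p^\lambda\log w\in M_1$ for $\lambda=\lfloor\log_p(n/2)\rfloor$. In particular $\log w\in M_1$ if $n\le2p-1$.
\end{lemma}

\begin{proof}
By BCH, $g\mapsto\log g+[L,L]$ is a homomorphism from $F$ to the additive group $L/[L,L]$, so it kills $F'$. By \eqref{eq:comm} every commutator lies in the group $1+U_{\ge2}$, hence so does $w$. Therefore $\log w=\sum_{m\le n/2}(-1)^{m-1}(w-1)^m/m$, and $p^\lambda\log w\in U\cap[L,L]\subset M_1$ by Lemma~\ref{lem:cyclic}. If $n\le2p-1$, then $n/2<p$ and $\lambda=0$.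
\end{proof}

\section{Brackets of logarithms}\label{sec:brackets}

We turn to the second question. Since $M$ is spanned by logarithms, only the brackets $[Y,X]$ with $x,y\in F$ matter. Fix $x,y$ and write $\Delta=\Delta_x$. By \eqref{eq:conj}, $\xi=\log(1+\Delta)$, and $\Delta^mY\in V_{\ge m+1}$ vanishes for $m\ge n$, so
\begin{equation}\label{eq:bracket}
[Y,X]=\sum_{m=1}^{n-1}\frac{(-1)^{m-1}}m\,\Delta^mY .
\end{equation}
Each $\Delta^mY$ with $m\ge1$ lies in $M_1$ by \eqref{eq:MM}. This proves the following.

\begin{lemma}\label{lem:A}
$p^s[M,M]\subset M_1$ for $s=\lfloor\log_p(n-1)\rfloor$.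
\end{lemma}

\begin{proof}[Proof of Theorem~\ref{thm:H}(c)]
By Lemma~\ref{lem:A} and the assumption on $k$, (S) holds with $s=\lfloor\log_p(n-1)\rfloor$. Apply Proposition~\ref{prop:crit} with Lemma~\ref{lem:logw}.
\end{proof}

Part (a) must cover $k=1$, so it needs (S) with $s=0$. Lemma~\ref{lem:A} gives this only for $n\le p$. For $n\ge p+1$ the term $\frac1p\Delta^pY$ appears in \eqref{eq:bracket}; it is the linear form of the factor with exponent $\binom qp$ in \eqref{eq:binom}. The remedy is that $M$ contains the logarithms of all elements of $F$, and the denominators of BCH now work in our favor.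

\begin{example}\label{ex:p3}
Let $p=3$ and $n=4$, the smallest case for odd $p$ in which the difficulty occurs. Here $[Y,X]=\Delta Y-\frac12\Delta^2Y+\frac13\Delta^3Y$, and we need $\frac13\Delta^3Y\in M_1$. Modulo $V_{\ge4}$,
\[
\log(x^jy)\equiv jX+Y+\tfrac j2[X,Y]+\tfrac{j^2}{12}[X,[X,Y]]+\tfrac j{12}[Y,[Y,X]] .
\]
The second difference over $j=0,1,2$ kills the terms of degree at most $1$ in $j$ and sends $j^2$ to $2$. Since $[X,[X,Y]]=[Y,X,X]$,
\[
D=\log(x^2y)-2\log(xy)+\log y\equiv\tfrac16[Y,X,X]\pmod{V_{\ge4}},
\]
and $D\in M$. As $V_{\ge5}=0$ and $\Delta=\xi+\frac12\xi^2+\cdots$, we get $\Delta D=\frac16[Y,X,X,X]=\frac16\Delta^3Y$. This lies in $M_1$, and so does its double $\frac13\Delta^3Y$.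
\end{example}

In the example, $D=\varepsilon\big((x-1)^2y\big)$. In general we replace the second difference by the $(p-1)$-st, that is, we multiply by $(x-1)^{p-1}$. This factor raises degrees enough to push the denominators of $\log y$ out of the truncated algebra, and $p-1$ is the largest exponent for which only powers $x^j$ with $p\nmid j$ or $j=0$ occur.

\begin{lemma}\label{lem:B}
If $n\le2p-1$, then $[M,M]\subset M_1$.
\end{lemma}

\begin{proof}
We evaluate $W=\Delta\,\varepsilon\big((x-1)^{p-1}Y\big)$ in two ways.

\emph{First, $W\in M_1$.} Expand $Y=\sum_{m\ge1}(-1)^{m-1}(y-1)^m/m$ and put $W_m=\Delta\,\varepsilon\big((x-1)^{p-1}(y-1)^m\big)$, so that $W=\sum_m(-1)^{m-1}W_m/m$. Each $W_m$ lies in $\Delta\,\varepsilon(U)=\Delta M\subset M_1$. For $m\le p-1$ the coefficient $1/m$ is in $\mathbb Z_p$. For $m\ge p$ we have $W_m\in V_{\ge(p-1)+m+1}\subset V_{\ge2p}=0$, by Lemma~\ref{lem:eps}(ii) and $n\le2p-1$.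

\emph{Second, $W$ in terms of $[Y,X]$.} Let $1\le j\le p-1$. We have $(x^jY)^{x^j}-x^jY=Yx^j-x^jY=[Y,x^j]$. Applying $\varepsilon$ and using Lemma~\ref{lem:eps}(i),(iii),
\[
\Delta_{x^j}\,\varepsilon(x^jY)=[Y,\varepsilon(x^j)]=j\,[Y,X].
\]
Now $\Delta_{x^j}=(1+\Delta)^j-1=\psi_j(\Delta)\Delta$ with $\psi_j(\theta)=\sum_{i=1}^j\binom ji\theta^{i-1}$. The constant term $j$ of $\psi_j$ is a unit of $\mathbb Z_p$, so $\phi_j=j/\psi_j$ lies in $1+\theta\mathbb Z_p[[\theta]]$. Power series may be evaluated at the nilpotent operator $\Delta$, and we obtain $\Delta\,\varepsilon(x^jY)=\phi_j(\Delta)[Y,X]$. For $j=0$ we have $\Delta\,\varepsilon(Y)=\Delta Y$. Expanding $(x-1)^{p-1}$ by the binomial theorem,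
\[
W=(-1)^{p-1}\Delta Y+\Phi(\Delta)[Y,X],\qquad\Phi=\sum_{j=1}^{p-1}(-1)^{p-1-j}\binom{p-1}j\phi_j\in\mathbb Z_p[[\theta]].
\]
The constant term of $\Phi$ is $(1-1)^{p-1}-(-1)^{p-1}=(-1)^p$, so $\Phi$ is invertible in $\mathbb Z_p[[\theta]]$.

Since $W$ and $\Delta Y$ lie in $M_1$, so does $\Phi(\Delta)[Y,X]$. By \eqref{eq:MM}, $\Delta M_1\subset M_1$, so $\Phi^{-1}(\Delta)$ preserves $M_1$, and $[Y,X]\in M_1$.
\end{proof}

For $p=3$ one has $\Phi=\frac2{2+\theta}-2=-1-\frac\theta2+\frac{\theta^2}4-\cdots$ and $\theta+\Phi\cdot\log(1+\theta)=\frac16\theta^3+\cdots$, so $W=\frac16\Delta^3Y$ when $n=4$, as in Example~\ref{ex:p3}.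

\begin{proof}[Proof of Theorem~\ref{thm:H}(a)]
By Lemma~\ref{lem:B}, and because $p$ is odd, (S) holds with $s=0$ for every $k\ge1$. By Lemma~\ref{lem:logw}, $\log w\in M_1$ for $w\in F'$. Apply Proposition~\ref{prop:crit} with $\lambda=0$.
\end{proof}

\begin{remark}
The bound $n\le2p-1$ was used twice, to remove $W_p/p$ in Lemma~\ref{lem:B} and $(w-1)^p/p$ in Lemma~\ref{lem:logw}; both terms lie in $V_{\ge2p}$. For $p=5$ the conclusion of (a) fails at $n=2p=10$, since otherwise the deduction in Section~\ref{sec:red} would give \eqref{eq:schur} for Vaughan-Lee's group of exponent $5$ and class $9$.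
\end{remark}

\section{The prime $3$}\label{sec:three}

For $p=3$, part (a) reaches only $n=5$, and we need $n=9$. Both conditions of Proposition~\ref{prop:crit} have to be reconsidered.

Hypothesis (S) is handled by splitting on $k$. If $k=1$, then $H/Z(H)$ has exponent dividing $3$. By the theorem of Levi and van der Waerden, a group of exponent $3$ is nilpotent of class at most $3$. So $H$ has class at most $4$, and (a) applies. From now on let $p=3$, $k\ge2$, and $n=9$, which we may assume since $n$ is only an upper bound for the class. Lemma~\ref{lem:A} gives (S) with $s=\lfloor\log_38\rfloor=1$, and it remains to prove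
\begin{equation}\label{eq:goal}
\log w\in M_1\qquad\text{for all }w\in F'.
\end{equation}
The obstacle is the term $(w-1)^3/3\in V_{\ge6}$ of $\log w$. We show that from degree $5$ on, $M_1$ contains every element of $L$ with denominator at most $3$. The proof matches leading terms degree by degree. It needs a lower bound for the leading terms of $M_1$, and an upper bound for $M_1$ to ensure that subtracting an element of $M_1$ does not create the denominator $9$.

\begin{lemma}\label{lem:upper}
$M_1\subset\frac13U$.
\end{lemma}

\begin{proof}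
For $x,y\in F$,
\[
X^y-X=\sum_{m=1}^9\frac{(-1)^{m-1}}m\big((x^y-1)^m-(x-1)^m\big).
\]
For $m\le8$ we have $3/m\in\mathbb Z_3$. For $m=9$, the ninth power of an element of $U_{\ge1}$ depends only on its degree-$1$ component, and $x^y-x=y^{-1}[x-1,y-1]\in U_{\ge2}$. So the ninth term is $0$.
\end{proof}

The source of the denominator $3$ in $M$ is the value of $\varepsilon$ on a product of three Lie elements; $D$ in Example~\ref{ex:p3} is the case $a=b$.

\begin{lemma}\label{lem:abc}
For $a,b,c\in L$, $\ \varepsilon(abc)=-\frac16\big([b,a,c]+[b,c,a]\big)$.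
\end{lemma}

\begin{proof}
By BCH and Lemma~\ref{lem:eps}(i), $\varepsilon(g)=\log g$ for $g=e^{\rho a}e^{\sigma b}e^{\theta c}$ and all $\rho,\sigma,\theta\in\mathbb Q_3$. Compare coefficients of $\rho\sigma\theta$. On the left it is $\varepsilon(abc)$. On the right put $u=g-1$; its terms of degree at most $1$ in each variable are $\rho a+\sigma b+\theta c+\rho\sigma\,ab+\rho\theta\,ac+\sigma\theta\,bc+\rho\sigma\theta\,abc$. The coefficient of $\rho\sigma\theta$ is $abc$ in $u$; it is $2abc+bca+bac+acb+cab$ in $u^2$; it is the sum of all six orderings of $a,b,c$ in $u^3$; and it is $0$ in higher powers. From $\log g=u-\frac12u^2+\frac13u^3-\cdots$,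
\[
\varepsilon(abc)=\tfrac13(abc+cba)-\tfrac16(acb+bac+bca+cab).
\]
On the other hand $[b,a,c]=bac-abc-cba+cab$ and $[b,c,a]=bca-cba-abc+acb$, and $-\frac16$ times their sum is the same expression.
\end{proof}

So we can divide by $3$ the elements $[b,a,c]+[b,c,a]$, and we must know how much of $\Lambda$ they generate. The answer is a linear counterpart of the theorem of Levi and van der Waerden. We use the following observation: \emph{a submodule $P\subset\Lambda$ with $[P,t_i]\subset P$ for all $i$ is an ideal.} Indeed, the set of $b\in\Lambda$ with $[P,b]\subset P$ contains the $t_i$ and is closed under brackets, because $[z,[b,b']]=[z,b,b']-[z,b',b]$. Applied to the span of the left-normed brackets in the $t_i$, it shows that these span $\Lambda$, so $\Lambda_v=\sum_i[\Lambda_{v-1},t_i]$ for $v\ge2$.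

\begin{lemma}\label{lem:J}
Let $J$ be the ideal of $\Lambda$ generated by all $[\beta,\alpha,\gamma]+[\beta,\gamma,\alpha]$ with $\alpha,\beta,\gamma\in\Lambda$. Then $J$ is graded, and $J_v=\Lambda_v$ for $v\ge4$.
\end{lemma}

\begin{proof}
The generators are trilinear, so homogeneous $\alpha,\beta,\gamma$ suffice and $J$ is graded. In $\Lambda/J$ the bracket $[z_1,z_2,z_3]$ changes sign when $z_2,z_3$ are exchanged. Hence $E=[z_1,z_2,z_3,z_4]$ changes sign under each of the transpositions $(1\,2)$, $(2\,3)$ and $(3\,4)$ of its entries, the last by taking $\beta=[z_1,z_2]$; so it transforms by the sign character of $S_4$. By the Jacobi identity,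
\[
[[z_1,z_2],[z_3,z_4]]=[z_1,z_2,z_3,z_4]-[z_1,z_2,z_4,z_3]=2E .
\]
The same formula gives $[[z_3,z_4],[z_1,z_2]]=2[z_3,z_4,z_1,z_2]=2E$, as $(1\,3)(2\,4)$ is even. The two left sides add up to $0$, so $4E=0$, and $E=0$ because $4$ is a unit of $\mathbb Z_3$. Every left-normed bracket of length at least $4$ therefore lies in $J$.
\end{proof}

For a $\mathbb Z_3$-submodule $P\subset V$, let $\operatorname{gr}_vP$ be the module of degree-$v$ components, in the $t_i$, of the elements of $P\cap V_{\ge v}$.

\begin{lemma}\label{lem:lower}
$\frac13\Lambda_v\subset\operatorname{gr}_vM_1$ for $5\le v\le9$.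
\end{lemma}

\begin{proof}
First,
\begin{equation}\label{eq:step}
[\operatorname{gr}_vM,\,t_i]\subset\operatorname{gr}_{v+1}M_1\subset\operatorname{gr}_{v+1}M\qquad(v\le8).
\end{equation}
For if $\mu\in M\cap V_{\ge v}$ has degree-$v$ component $\mu_v$, then $\Delta_{x_i}\mu=x_i^{-1}[\mu,t_i]$ lies in $M_1\cap V_{\ge v+1}$ and has degree-$(v+1)$ component $[\mu_v,t_i]$.

Next let $\alpha,\beta,\gamma\in\Lambda$ be homogeneous of total degree $v\le9$, and let $a,b,c\in L$ be obtained from them by substituting $T_i$ for $t_i$. Then $\alpha\beta\gamma\in U$ and $\alpha\beta\gamma\equiv abc$ modulo $V_{\ge v+1}$. By Lemmas~\ref{lem:eps} and~\ref{lem:abc}, $\varepsilon(\alpha\beta\gamma)\in M$ is congruent modulo $V_{\ge v+1}$ to $-\frac16([b,a,c]+[b,c,a])$, hence to $-\frac16([\beta,\alpha,\gamma]+[\beta,\gamma,\alpha])$. Multiplying by $-2$,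
\begin{equation}\label{eq:gen}
\tfrac13\big([\beta,\alpha,\gamma]+[\beta,\gamma,\alpha]\big)\in\operatorname{gr}_vM .
\end{equation}

By the observation before Lemma~\ref{lem:J}, $J$ is spanned by its homogeneous generators and their iterated brackets with the $t_i$. So $J_v$ is spanned by the generators of degree $v$ and the modules $[J_{v-1},t_i]$, and \eqref{eq:gen}, \eqref{eq:step} and induction on $v$ give $\frac13J_v\subset\operatorname{gr}_vM$ for $v\le9$. By Lemma~\ref{lem:J}, $\frac13\Lambda_v\subset\operatorname{gr}_vM$ for $4\le v\le9$. One more application of \eqref{eq:step} gives, for $5\le v\le9$,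
\[
\tfrac13\Lambda_v=\sum_i\big[\tfrac13\Lambda_{v-1},t_i\big]\subset\operatorname{gr}_vM_1.\qedhere
\]
\end{proof}

\begin{lemma}\label{lem:D}
Let $D_v=\frac13U\cap L\cap V_{\ge v}$. Then $D_v\subset M_1$ for $5\le v\le10$.
\end{lemma}

\begin{proof}
We use descending induction on $v$, starting from $D_{10}=0$. Let $\delta\in D_v$ with $5\le v\le9$. As $L$ is graded by the degree in the $T_i$, the degree-$v$ component of $\delta$ in the $T_i$ is a Lie polynomial over $\mathbb Q_3$, and the degree-$v$ component $\delta_v$ of $\delta$ in the $t_i$ is the same polynomial evaluated at the $t_i$. Since $3\delta\in U$, Lemma~\ref{lem:pure} gives $\delta_v\in\frac13\Lambda_v$. By Lemma~\ref{lem:lower} there is $\mu\in M_1\cap V_{\ge v}$ with degree-$v$ component $\delta_v$. By Lemma~\ref{lem:upper}, $\mu\in\frac13U$, so $\delta-\mu\in D_{v+1}\subset M_1$, and $\delta\in M_1$.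
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:H}(b)]
It remains to prove \eqref{eq:goal}. Let $w\in F'$ and $u=w-1$. By Lemma~\ref{lem:logw}, $u\in U_{\ge2}$ and
\[
\log w=u-\tfrac12u^2+\tfrac13u^3-\tfrac14u^4\in\tfrac13U\cap[L,L].
\]
Below degree $6$ the logarithm is integral: $u-\frac12u^2\in U$ and $\log w-(u-\frac12u^2)\in V_{\ge6}$. Lemma~\ref{lem:cyclic} with $v=6$ gives $\tau\in[U,U]$ with $u-\frac12u^2-\tau\in U_{\ge6}$, so $\log w-\tau\in V_{\ge6}$. Put $\delta=\varepsilon(\log w-\tau)=\log w-\varepsilon(\tau)$. Then $\delta\in L\cap V_{\ge6}$ by Lemma~\ref{lem:eps}(ii), and $\varepsilon(\tau)\in M_1\subset\frac13U$ by Lemmas~\ref{lem:eps}(iv) and~\ref{lem:upper}. Hence $\delta\in D_6\subset M_1$ and $\log w=\delta+\varepsilon(\tau)\in M_1$. Proposition~\ref{prop:crit} with $s=1$ and $\lambda=0$ gives $\pi(w)^q=1$.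
\end{proof}

This completes the proof of Theorem~\ref{thm:H}, and with it of Theorems~\ref{thm:main} and~\ref{thm:all}.

\begin{remark}
The bound $n\le9$ entered in two places. It gives $s=1$ in Lemma~\ref{lem:A}, whereas $n=10$ gives $s=2$ and leaves $k=2$ uncovered; and it makes the term with denominator $9$ vanish in Lemma~\ref{lem:upper}. Vaughan-Lee's $3$-group of class $9$ has exponent $9$, so $k=2$ and $n=10$, and by the deduction in Section~\ref{sec:red} the conclusion of (b) fails for $n=10$.
\end{remark}

\begin{thebibliography}{1}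

\bibitem{Thomas}
Viji Z Thomas, \emph{On Schurs exponent conjecture and its relation to Noether's Rationality problem}, arXiv:2007.03476 (2020).

\end{thebibliography}
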